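\title{A continuous reduction of $E_0$ to isomorphism of Lipschitz-free spaces}

\begin{abstract}
We show that the relation $E_0$ of eventual agreement of binary sequences is
continuously reducible to linear isomorphism of Lipschitz-free spaces over
separable complete metric spaces. The metric spaces are unit balls $M_x$ of
$\ell_2$-sums of spaces $\ell_p^k(\ell_2)$, indexed by
$x\in\prod_{n\ge1}\{0,1,\dots,n\}$, and $\mathcal{F}(M_x)$ embeds into
$\mathcal{F}(M_y)$ exactly when $\sup_n(x(n)-y(n))<\infty$. The main tool is a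
lower bound for random signed sums of weakly null sequences in the free space
over the unit ball of a Banach space $N$, in terms of random signed sums in
$N^*$. It is proved with Lipschitz test functions built from a stopping time.
\end{abstract}

\section{The question and the result}\label{sec:intro}

All Banach spaces are real. Let $(M,d)$ be a metric space with a base point
$0$. The space $\mathrm{Lip}_0(M)$ consists of the Lipschitz functions
$f\colon M\to\mathbb{R}$ with $f(0)=0$, normed by the optimal Lipschitz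
constant $\mathrm{Lip}(f)$. Each $z\in M$ defines a functional
$\delta(z)\in\mathrm{Lip}_0(M)^*$ by $\langle\delta(z),f\rangle=f(z)$, and the
\emph{Lipschitz-free space} $\mathcal{F}(M)$ is the closed linear span of
$\delta(M)$ in $\mathrm{Lip}_0(M)^*$.

For $M=[0,1]$ with base point $0$, the map $f\mapsto f'$ is an isometry of
$\mathrm{Lip}_0(M)$ onto $L_\infty[0,1]$ and $f(t)=\int_0^tf'$. Hence
$\delta(t)\mapsto 1_{[0,t]}$ extends to an isometry of $\mathcal{F}([0,1])$
onto $L_1[0,1]$. In the same way $\mathcal{F}([0,\infty))=L_1[0,\infty)$, and a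
change of variable shows that this space is isometric to $L_1[0,1]$. So a
bounded and an unbounded metric space can have the same free space. Since
bi-Lipschitz equivalent spaces have isomorphic free spaces, the isomorphism
class of $\mathcal{F}(M)$ is a Lipschitz invariant of $M$ that loses
information, and it is natural to ask how much survives.

Borel reducibility makes this precise. Let $\omega=\{0,1,2,\dots\}$ and let
$\mathcal{M}\subset\mathbb{R}^{\omega\times\omega}$ be the set of all metrics
on $\omega$, with the product topology. It is a $G_\delta$ set, cut out by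
closed conditions and the open conditions $d(i,j)>0$ for $i\ne j$, and hence a
standard Borel space. For $d\in\mathcal{M}$ let $M_d$ be the completion of
$(\omega,d)$ with base point $0$. Every infinite separable complete pointed
metric space arises in this way, by enumerating a dense sequence that starts
at the base point. Write $d\approx d'$ if $\mathcal{F}(M_d)$ and
$\mathcal{F}(M_{d'})$ are linearly isomorphic. If $E$ and $E'$ are equivalence
relations on standard Borel spaces $Y$ and $Y'$, a \emph{Borel reduction} of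
$E$ to $E'$ is a Borel map $f\colon Y\to Y'$ with
$a\,E\,b\iff f(a)\,E'\,f(b)$. Its existence says that classifying up to $E'$
is at least as hard as classifying up to $E$. Let $E_0$ be the relation on
$2^\omega$ given by $a\,E_0\,b$ if and only if $a(i)\ne b(i)$ for only finitely
many $i$. The following question is posed in \cite{Smith}.

\medskip
\noindent\textbf{Question.} \emph{Is there a Borel map
$f\colon2^\omega\to\mathcal{M}$ such that $a\,E_0\,b$ if and only if
$f(a)\approx f(b)$?}
\medskip

The relation $E_0$ has no Borel reduction to equality on $\mathbb{R}$. Indeed,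
by Kolmogorov's zero--one law a Borel map $2^\omega\to\mathbb{R}$ that is
constant on $E_0$-classes takes one value on a set of full coin-tossing
measure, whereas each $E_0$-class is countable and hence null. A positive
answer therefore means that no Borel assignment of real numbers to metrics is
a complete invariant for $\approx$. One half of a reduction is easy to
arrange: make $M_{f(a)}$ and $M_{f(b)}$ bi-Lipschitz equivalent when
$a\,E_0\,b$. The other half asks us to rule out every linear isomorphism
between two free spaces, and the example above shows that such an isomorphism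
need not come from a bi-Lipschitz map between the metric spaces. This could
suggest that too little survives. We show that enough does: the answer is yes,
and $f$ can be taken continuous.

Let $X=\prod_{n\ge1}\{0,1,\dots,n\}$ with the product topology. For a Banach
space $N$ let $B_N$ be its closed unit ball, with base point $0$.

\begin{theorem}\label{thm:main}
There are separable Banach spaces $N_x$ $(x\in X)$, with closed unit balls
$M_x=B_{N_x}$, that have the following properties.
\begin{enumerate}
\item[(a)] For all $x,y\in X$ the following are equivalent: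
\begin{enumerate}
\item[(1)] $\sup_n\,(x(n)-y(n))<\infty$;
\item[(2)] $\mathcal{F}(M_x)$ is isomorphic to a complemented subspace of
$\mathcal{F}(M_y)$;
\item[(3)] $\mathcal{F}(M_x)$ is isomorphic to a closed subspace of
$\mathcal{F}(M_y)$.
\end{enumerate}
\item[(b)] $\mathcal{F}(M_x)$ and $\mathcal{F}(M_y)$ are isomorphic if and only
if $\sup_n|x(n)-y(n)|<\infty$.
\item[(c)] If $T\colon\mathcal{F}(M_x)\to\mathcal{F}(M_y)$ is an isomorphic
embedding and $D=\|T\|\,\|T^{-1}\|$, with $T^{-1}$ defined on the range of
$T$, then $2^{x(n)-y(n)}\le144\,D^{3/2}$ for every $n$.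
\item[(d)] There is a continuous map $X\to\mathcal{M}$, $x\mapsto d_x$, such
that $M_{d_x}$ is isometric to $M_x$, with base points corresponding.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:E0}
There is a continuous map $f\colon2^\omega\to\mathcal{M}$ such that
$a\,E_0\,b$ if and only if $f(a)\approx f(b)$.
\end{corollary}

\begin{proof}
Define $\iota\colon2^\omega\to X$ by $\iota(a)(n)=n\cdot a(n-1)$. This map is
continuous, and $|\iota(a)(n)-\iota(b)(n)|$ equals $n$ if $a(n-1)\ne b(n-1)$
and $0$ otherwise. So this difference is bounded in $n$ if and only if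
$a\,E_0\,b$. By (b) and (d), $f(a)=d_{\iota(a)}$ has the required properties.
\end{proof}

Section~\ref{sec:signs} states the estimate on which everything rests,
Proposition~\ref{prop:key}, and proves two model cases by hand.
Sections~\ref{sec:spaces} and~\ref{sec:main} construct the spaces $N_x$ and
deduce Theorem~\ref{thm:main} from the estimate. The estimate is proved in
Section~\ref{sec:key}, after a reduction to compact sets in
Section~\ref{sec:tight}. Section~\ref{sec:more} collects further consequences.

\section{Standard facts on free spaces}\label{sec:facts}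

Let $M$ be a pointed metric space.

\begin{enumerate}
\item[(F1)] \emph{Duality.} $\mathcal{F}(M)^*=\mathrm{Lip}_0(M)$
isometrically, and $\|\delta(z)-\delta(w)\|=d(z,w)$. Since the span of
$\delta(M)$ is dense, a bounded sequence in $\mathrm{Lip}_0(M)$ converges
weak$^*$ if and only if it converges pointwise.
\item[(F2)] \emph{Linearization.} If $Y$ is a Banach space and
$\phi\colon M\to Y$ is Lipschitz with $\phi(0)=0$, there is a unique bounded
linear map $\bar\phi\colon\mathcal{F}(M)\to Y$ with
$\bar\phi\circ\delta=\phi$, and $\|\bar\phi\|\le\mathrm{Lip}(\phi)$. Applied to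
$\delta\circ\phi$, this turns a base-point preserving Lipschitz map
$\phi\colon M\to M'$ into an operator
$\hat\phi\colon\mathcal{F}(M)\to\mathcal{F}(M')$ of norm at most
$\mathrm{Lip}(\phi)$, compatibly with composition. If $\phi$ is a bi-Lipschitz
bijection, then $\hat\phi$ is an isomorphism.
\item[(F3)] \emph{Subsets.} By McShane's theorem, a real $1$-Lipschitz function
on a subset of $M$ extends to a $1$-Lipschitz function on $M$. Hence for
$0\in A\subset M$ the space $\mathcal{F}(A)$ is isometric to the closed span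
of $\delta(A)$ in $\mathcal{F}(M)$, and we identify the two. Its annihilator
consists of the functions that vanish on $A$, so by the Hahn--Banach theorem
\begin{equation}\label{eq:dist}
\operatorname{dist}(u,\mathcal{F}(A))=\sup\{\langle u,g\rangle:\
\mathrm{Lip}(g)\le1,\ g|_A=0\}\qquad(u\in\mathcal{F}(M)).
\end{equation}
\item[(F4)] \emph{Functions not vanishing at $0$.} If $u\in\mathcal{F}(A)$ and
$f$ is a function whose restriction to $A$ is Lipschitz, put
$\langle u,f\rangle=\langle u,f|_A-f(0)\rangle$. This is linear in $f$,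
depends only on $f|_A$, and satisfies
$|\langle u,f\rangle|\le\mathrm{Lip}(f|_A)\,\|u\|$.
\end{enumerate}

We also use the product rule
$\mathrm{Lip}(fg)\le\sup|f|\,\mathrm{Lip}(g)+\sup|g|\,\mathrm{Lip}(f)$, and the
fact that bounded operators map weakly null sequences to weakly null
sequences.

\section{Random signed sums: the key estimate and two model cases}
\label{sec:signs}

Throughout, $\varepsilon_1,\dots,\varepsilon_k$ are independent uniform signs
$\pm1$, and $\mathbb{E}$, $\mathbb{P}$ refer to them; an expectation is a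
finite average. For a Banach space $N\ne\{0\}$ and $k\ge1$ put
\[
\Lambda_k(N)=\sup\Big\{\Big(\mathbb{E}\Big\|\sum_{i\le k}\varepsilon_if_i
\Big\|^2\Big)^{1/2}:\ f_1,\dots,f_k\in B_{N^*}\Big\}.
\]
Taking all $f_i$ equal to one functional of norm $1$ gives
$\Lambda_k(N)\ge\sqrt k$. In a Hilbert space
$\mathbb{E}\|\sum\varepsilon_ih_i\|^2=\sum\|h_i\|^2$, because
$\mathbb{E}\varepsilon_i\varepsilon_j=0$ for $i\ne j$; so equality holds when
$N$ is a Hilbert space. The ratio $\Lambda_k(N)/\sqrt k$ measures how far $N^*$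
is from this behavior on $k$ vectors.

We want a property of $N$ that can be read off from $\mathcal{F}(B_N)$. Upper
bounds on signed sums do not pass to the free space: $B_N$ contains an
isometric copy of $[0,1]$, so $\mathcal{F}(B_N)$ contains $L_1[0,1]$, where $k$
disjointly supported unit vectors have signed sums of norm $k$. A lower bound
does pass, for weakly null sequences.

\begin{proposition}[key estimate]\label{prop:key}
Let $N\ne\{0\}$ be a separable Banach space with finite-rank projections
$\pi_r$ $(r\ge1)$ such that $\|\pi_r\|\le1$ and $\pi_rz\to z$ for all $z\in N$.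
Let $k\ge1$ and $D\ge1$, and let $(u^{(j)}_i)_{i\ge1}$, $j=1,\dots,k$, be
weakly null sequences in $\mathcal{F}(B_N)$ with $1\le\|u^{(j)}_i\|\le D$.
Then there are indices $i_1,\dots,i_k$ with
\[
\mathbb{E}\Big\|\sum_{j\le k}\varepsilon_ju^{(j)}_{i_j}\Big\|\ \ge\
\frac{k}{144\sqrt D\,\Lambda_k(N)} .
\]
\end{proposition}

\subsection*{First model: vectors in $N$}
Let $z_1,\dots,z_k\in N$ with $\|z_j\|\ge1$, and choose $f_j\in B_{N^*}$ with
$f_j(z_j)=\|z_j\|$. Testing the random vector $\sum\varepsilon_jz_j$ against
the random functional $\sum\varepsilon_lf_l$ and using the Cauchy--Schwarz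
inequality, we get
\begin{equation}\label{eq:linear}
k\le\sum_jf_j(z_j)=\mathbb{E}\Big(\sum_l\varepsilon_lf_l\Big)
\Big(\sum_j\varepsilon_jz_j\Big)\le\Lambda_k(N)\Big(\mathbb{E}\Big\|
\sum_j\varepsilon_jz_j\Big\|^2\Big)^{1/2}.
\end{equation}
In $\mathcal{F}(B_N)$ the norming functionals are $1$-Lipschitz functions
$G_j$. If they are smooth, the norm of $\sum\varepsilon_jG_j$ is
$\sup_z\|\sum\varepsilon_jG_j'(z)\|$ with $G_j'(z)\in B_{N^*}$. The definition
of $\Lambda_k(N)$ controls this sum for each fixed $z$ and most signs, but the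
supremum over $z$ is taken after the signs are drawn. This is the difficulty,
and it already appears for $N=\mathbb{R}$. The remedy is to stop the sum, at
each point $z$ separately, when it becomes large. Two facts about signs make
this work.

\begin{lemma}\label{lem:doob}
Let $f_1,\dots,f_m\in B_{N^*}$ with $m\le k$, and let $\lambda>0$. Then
\[
\mathbb{P}\Big(\max_{l\le m}\Big\|\sum_{i\le l}\varepsilon_if_i\Big\|>\lambda
\Big)\le\frac{\Lambda_k(N)^2}{\lambda^2}.
\]
\end{lemma}

\begin{proof}
This is Doob's maximal inequality. Put $f_i=0$ for $m<i\le k$ and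
$A_l=\sum_{i\le l}\varepsilon_if_i$. Let $\Omega_l$ be the event that $l$ is
the first index with $\|A_l\|>\lambda$; it depends only on
$\varepsilon_1,\dots,\varepsilon_l$. Given these signs, the average of $A_k$
over the remaining ones is $A_l$, so by convexity of $\|\cdot\|^2$ we have
$\mathbb{E}[\|A_k\|^21_{\Omega_l}]\ge\mathbb{E}[\|A_l\|^21_{\Omega_l}]
\ge\lambda^2\,\mathbb{P}(\Omega_l)$. The events $\Omega_l$ are disjoint; sum
over $l$.
\end{proof}

The second fact is that a cutoff which looks only at the past does not spoil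
orthogonality. If $\chi_l^\varepsilon$ is a real number depending only on
$\varepsilon_1,\dots,\varepsilon_{l-1}$, then
\begin{equation}\label{eq:orth}
\mathbb{E}\big[\varepsilon_j\varepsilon_l\chi_l^\varepsilon\big]=0
\qquad(j\ne l),
\end{equation}
because with $m=\max(j,l)$ the product is $\varepsilon_m$ times a quantity
that depends only on $\varepsilon_1,\dots,\varepsilon_{m-1}$.

\subsection*{Second model: the interval}
Take $N=\mathbb{R}$, so that $\Lambda_k(N)=\sqrt k$, and work on $[0,1]$, where
$\mathcal{F}([0,1])=L_1[0,1]$ and a Lipschitz function acts through its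
derivative in $L_\infty[0,1]$. Let $u_1,\dots,u_k\in L_1[0,1]$ with
$\|u_j\|_1\ge1$, let $h_j=\operatorname{sign}u_j$ and
$A_l^\varepsilon=\sum_{i\le l}\varepsilon_ih_i$, $A_0^\varepsilon=0$. The naive
test function $A_k^\varepsilon$ can be useless. If $u_j=h_j=r_j$ are the
Rademacher functions, $r_j(t)=(-1)^{t_j}$ with $t_j$ the $j$-th binary digit of
$t$, then for \emph{every} $\varepsilon$ there is a dyadic interval on which
$r_j=\varepsilon_j$ for all $j\le k$. So $\|A_k^\varepsilon\|_\infty=k$, and
testing against $A_k^\varepsilon$ yields only the lower bound $1$.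

Put instead $\lambda=2\sqrt k$, let $\chi_j^\varepsilon(t)=1$ if
$\max_{l<j}|A_l^\varepsilon(t)|\le\lambda$ and $\chi_j^\varepsilon(t)=0$
otherwise, and let $\psi^\varepsilon=\sum_j\varepsilon_j\chi_j^\varepsilon h_j$.
Then $\psi^\varepsilon(t)=A_J^\varepsilon(t)$, where $J$ is the first index
with $|A_J^\varepsilon(t)|>\lambda$, or $J=k$ if there is none. Since
$|A_{J-1}^\varepsilon(t)|\le\lambda$, we have
$\|\psi^\varepsilon\|_\infty\le\lambda+1\le3\sqrt k$ for every $\varepsilon$.
By \eqref{eq:orth} and Lemma~\ref{lem:doob}, applied at each $t$,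
\[
\mathbb{E}\int_0^1\Big(\sum_j\varepsilon_ju_j\Big)\psi^\varepsilon\,dt
=\sum_j\int_0^1|u_j|\,\mathbb{E}\chi_j^\varepsilon\,dt
\ge\Big(1-\frac{k}{\lambda^2}\Big)k=\frac{3k}{4}.
\]
Hence $\mathbb{E}\|\sum\varepsilon_ju_j\|_1\ge\sqrt k/4
=k/(4\Lambda_k(\mathbb{R}))$.

\subsection*{What changes in higher dimension}
On the interval we multiplied the derivative $h_j=G_j'$ by the cutoff
$\chi_j$, and the product was again the derivative of a Lipschitz function. In
dimension two this fails: for $G(z_1,z_2)=z_1$ and a nonconstant smooth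
$\chi=\chi(z_2)$, the field $\chi G'=(\chi(z_2),0)$ is not a gradient. So we
must cut off the function itself and accept an error term,
$(\chi_jG_j)'=\chi_jG_j'+G_j\chi_j'$. The cutoff $\chi_j$ is built from
$G_1',\dots,G_{j-1}'$. The error is small if $\chi_j$ is Lipschitz, which
requires smooth $G_i$, and if $G_j$ can be chosen afterwards with $\sup|G_j|$
small compared with $1/\mathrm{Lip}(\chi_j)$. The Rademacher functions show
what to expect: $G_j(t)=\int_0^tr_j$ has slope $\pm1$ and
$0\le G_j\le2^{-j}$. In general, a weakly null sequence has almost norming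
functions that tend to $0$ pointwise, and this convergence is uniform once
everything is moved to a compact set.

\section{The spaces $N_x$}\label{sec:spaces}

Let $H=\ell_2$. For a Banach space $Y$, $\ell_p^\nu(Y)$ is $Y^\nu$ with the norm
$(\sum_{j\le\nu}\|y_j\|^p)^{1/p}$; its dual is $\ell_q^\nu(Y^*)$ with
$\frac1p+\frac1q=1$. We use the comparison, valid for $\nu$-tuples of reals and
$1\le a\le b$,
\begin{equation}\label{eq:norms}
\|\cdot\|_b\le\|\cdot\|_a\le\nu^{1/a-1/b}\,\|\cdot\|_b .
\end{equation}

The building block is $\ell_p^\nu(H)$ with $\frac1p=\frac12-\frac1s$ and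
$\frac1q=\frac12+\frac1s$. For $k\le\nu$, signed sums of $k$ unit vectors from
different copies of $H$ have norm $k^{1/p}=\sqrt k\,k^{-1/s}$ in the block and
$k^{1/q}=\sqrt k\,k^{1/s}$ in its dual. The next lemma shows that the dual
never deviates more from $\sqrt k$, and that the deviation saturates at
$\nu^{1/s}$.

\begin{lemma}\label{lem:block}
Let $s\ge2$, $\frac1q=\frac12+\frac1s$ and $g_1,\dots,g_k\in\ell_q^\nu(H)$.
Then
\[
\mathbb{E}\Big\|\sum_i\varepsilon_ig_i\Big\|^2\le\min(k,\nu)^{2/s}
\sum_i\|g_i\|^2 .
\]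
\end{lemma}

\begin{proof}
Write $\|\cdot\|_2$ for the Hilbert norm of $\ell_2^\nu(H)$. By
\eqref{eq:norms},
$\mathbb{E}\|\sum\varepsilon_ig_i\|^2\le\nu^{2/s}\,
\mathbb{E}\|\sum\varepsilon_ig_i\|_2^2=\nu^{2/s}\sum\|g_i\|_2^2
\le\nu^{2/s}\sum\|g_i\|^2$.
For the bound with $k$, write $g_i=(g_{i,j})_{j\le\nu}$ and
$Y_j=\|\sum_i\varepsilon_ig_{i,j}\|^q$. Then
$\mathbb{E}Y_j^{2/q}=\sum_i\|g_{i,j}\|^2$. The triangle inequality in
$L_{2/q}(\mathbb{P})$, where $2/q\ge1$, and then
$(\sum_ic_i)^{q/2}\le\sum_ic_i^{q/2}$ for $c_i\ge0$ give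
\[
\Big(\mathbb{E}\Big(\sum_jY_j\Big)^{2/q}\Big)^{q/2}
\le\sum_j\Big(\sum_i\|g_{i,j}\|^2\Big)^{q/2}
\le\sum_j\sum_i\|g_{i,j}\|^q=\sum_i\|g_i\|^q .
\]
The left side is $(\mathbb{E}\|\sum\varepsilon_ig_i\|^2)^{q/2}$, and by
\eqref{eq:norms} for $k$-tuples,
$(\sum_i\|g_i\|^q)^{2/q}\le k^{2/s}\sum_i\|g_i\|^2$.
\end{proof}

We store the number $x(n)$ in the saturation level $\nu^{1/s}$ of the $n$-th
block. To read it off without interference, we need the earlier blocks to
saturate below the level of the $n$-th block, and the later blocks to have $p$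
so close to $2$ that they look Hilbertian on as many vectors as the $n$-th
block has copies of $H$. For $n\ge1$ and $0\le r\le n$ let
\[
s_n=4\,(n-1)!\,n!,\qquad \frac1{p_n}=\frac12-\frac1{s_n},\qquad
\frac1{q_n}=\frac12+\frac1{s_n},\qquad k_{n,r}=2^{s_n(n^2+r)} .
\]
Then $s_1=4$ and $s_{n+1}=n(n+1)s_n$, so $(s_n)$ is increasing,
$2<p_n\le4$, and
\begin{equation}\label{eq:param}
k_{n,r}^{1/s_n}=2^{n^2+r},\qquad k_{n,r}\le2^{s_n(n^2+n)}=2^{s_{n+1}} .
\end{equation}
For $x\in X$ define
\[
E_{n,r}=\ell_{p_n}^{k_{n,r}}(H),\qquad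
N_x=\Big(\bigoplus_{n\ge1}E_{n,x(n)}\Big)_{\ell_2},\qquad\text{so that}\quad
N_x^*=\Big(\bigoplus_{n\ge1}\ell_{q_n}^{k_{n,x(n)}}(H)\Big)_{\ell_2}.
\]
The factor $H$ has two jobs. It supplies weakly null sequences in each of the
$k_{n,r}$ directions, as Proposition~\ref{prop:key} requires, and the identity
$H=\ell_2^\nu(H)$ will absorb bounded changes of $x$.

A vector $z\in N_x$ has coordinates $z(n,j,i)$ indexed by the countable set
$I_x=\{(n,j,i):n\ge1,\ 1\le j\le k_{n,x(n)},\ i\ge1\}$, where $i$ is the
coordinate in $H$. The norm is monotone in the absolute values of the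
coordinates, so every coordinate projection, which replaces the coordinates
outside a given subset of $I_x$ by $0$, has norm at most $1$. Finitely
supported vectors are dense. Hence $N_x$ is separable, and the projections
$\pi_r$ onto the first $r$ elements of an enumeration of $I_x$ satisfy the
hypothesis of Proposition~\ref{prop:key}. If $x\le y$ coordinatewise, then
$I_x\subset I_y$, and $N_x$ is the subspace of vectors in $N_y$ supported in
$I_x$.

\begin{lemma}\label{lem:Lambda}
Let $y\in X$, $n\ge1$ and $1\le k\le2^{s_{n+1}}$. Then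
$\Lambda_k(N_y)\le2^{n^2+y(n)}\sqrt k$.
\end{lemma}

\begin{proof}
Let $\Theta_m=\min(k,k_{m,y(m)})^{1/s_m}$ and $\Theta=\sup_m\Theta_m$. For
$f_1,\dots,f_k\in B_{N_y^*}$ with components $f_{i,m}$ in the $m$-th block,
Lemma~\ref{lem:block} gives
\[
\mathbb{E}\Big\|\sum_i\varepsilon_if_i\Big\|^2=\sum_m\mathbb{E}\Big\|
\sum_i\varepsilon_if_{i,m}\Big\|^2\le\Theta^2\sum_m\sum_i\|f_{i,m}\|^2
=\Theta^2\sum_i\|f_i\|^2\le\Theta^2k .
\]
By \eqref{eq:param}, $\Theta_n\le2^{n^2+y(n)}$. For $m<n$ we have
$\Theta_m\le2^{m^2+y(m)}\le2^{m(m+1)}\le2^{(n-1)n}\le2^{n^2}$. For $m>n$ we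
have $k\le2^{s_{n+1}}\le2^{s_m}$, so $\Theta_m\le2\le2^{n^2}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(d)]
Let $\top,\bar0\in X$ be given by $\top(n)=n$ and $\bar0(n)=0$, so that
$N_{\bar0}\subset N_x\subset N_\top$ for all $x$. Let $z_0=0,z_1,z_2,\dots$ be
an injective enumeration of the finitely supported vectors with rational
coordinates in $B_{N_\top}$. The finitely supported rational vectors of $N_x$
are dense in $N_x$, so those in $M_x$ are dense in the open unit ball of
$N_x$, and hence in $M_x$. Let $0=l_0(x)<l_1(x)<\cdots$ be the indices $l$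
with $z_l\in N_x$, and put $d_x(i,j)=\|z_{l_i(x)}-z_{l_j(x)}\|$. This is a
metric on $\omega$, and $i\mapsto z_{l_i(x)}$ extends to an isometry of
$M_{d_x}$ onto $M_x$ that sends $0$ to $0$.

Whether $z_l\in N_x$ depends only on the values $x(n)$ for the finitely many
blocks $n$ that meet the support of $z_l$. Since $N_{\bar0}\subset N_x$, we
have $l_i(x)\le l_i(\bar0)$, so $l_i(x)$ is determined by which of the vectors
$z_l$ with $l\le l_i(\bar0)$ lie in $N_x$. Thus each $d_x(i,j)$ depends on
finitely many coordinates of $x$, and $x\mapsto d_x$ is continuous.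
\end{proof}

\section{Proof of the main theorem from the key estimate}\label{sec:main}

\subsection{Bounded differences give isomorphisms}

A linear isomorphism does not map ball onto ball, but it does after a radial
correction.

\begin{lemma}\label{lem:radial}
Let $S\colon N\to N'$ be a linear isomorphism of Banach spaces. Then
$\Phi(z)=\|z\|\,Sz/\|Sz\|$, $\Phi(0)=0$, is a bijection $B_N\to B_{N'}$, and
$\Phi$ and $\Phi^{-1}$ are Lipschitz with constant $2\|S\|\,\|S^{-1}\|+1$.
Consequently $\mathcal{F}(B_N)$ and $\mathcal{F}(B_{N'})$ are isomorphic.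
\end{lemma}

\begin{proof}
The map $\Phi$ preserves norms and sends $z\ne0$ to a positive multiple of
$Sz$, so the map built in the same way from $S^{-1}$ is its inverse. By
symmetry it suffices to bound $\mathrm{Lip}(\Phi)$. For $z,w\ne0$ put
$\sigma=\|z\|/\|Sz\|\le\|S^{-1}\|$. Then
$\Phi(z)-\Phi(w)=\sigma(Sz-Sw)+(\sigma\|Sw\|-\|w\|)\,Sw/\|Sw\|$, and since
$\sigma\|Sz\|=\|z\|$,
\[
\big|\sigma\|Sw\|-\|w\|\big|\le\sigma\,\big|\|Sw\|-\|Sz\|\big|
+\big|\|z\|-\|w\|\big|\le\sigma\|S\|\,\|z-w\|+\|z-w\| .
\]
Adding $\sigma\|S\|\,\|z-w\|$ for the first term gives the bound. If $w=0$,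
then $\|\Phi(z)-\Phi(w)\|=\|z-w\|$. The last claim is (F2).
\end{proof}

\begin{lemma}\label{lem:iso}
If $|x(n)-y(n)|\le c$ for all $n$, there is a linear isomorphism
$S\colon N_x\to N_y$ with $\|S\|\le2^c$ and $\|S^{-1}\|\le2^c$.
\end{lemma}

\begin{proof}
Fix $n$ and $r\le r'\le r+c$, and put $p=p_n$, $k=k_{n,r}$,
$\nu=2^{s_n(r'-r)}$. Then $k_{n,r'}=k\nu$, and grouping the copies of $H$ into
$k$ groups of $\nu$ gives $E_{n,r'}=\ell_p^k(\ell_p^\nu(H))$. Let $V$ be a
linear isometry of $H$ onto $\ell_2^\nu(H)$, regarded as a bijection onto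
$\ell_p^\nu(H)$. By \eqref{eq:norms}, with
$\nu^{1/2-1/p}=\nu^{1/s_n}=2^{r'-r}$, we have
$2^{-c}\|h\|\le\|Vh\|_{\ell_p^\nu(H)}\le\|h\|$. Applying $V$ in each of the $k$
copies of $H$ gives an isomorphism $U\colon E_{n,r}\to E_{n,r'}$ with
$\|U\|\le1$ and $\|U^{-1}\|\le2^c$. Let $S$ act in the $n$-th block as such a
$U$ if $x(n)\le y(n)$ and as $U^{-1}$ otherwise. In each block the map and its
inverse have norm at most $2^c$, so the same holds for $S$ and $S^{-1}$.
\end{proof}

Lemmas~\ref{lem:radial} and~\ref{lem:iso} prove the ``if'' part of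
Theorem~\ref{thm:main}(b). Now assume (1), say $x(n)-y(n)\le c$ for all $n$
with $c\ge0$, and let $x'=\min(x,y)$ coordinatewise. Then $0\le x-x'\le c$, so
$\mathcal{F}(M_x)$ is isomorphic to $\mathcal{F}(M_{x'})$. Since $x'\le y$, the
coordinate projection $N_y\to N_{x'}$ restricts to a $1$-Lipschitz map
$R\colon M_y\to M_{x'}$ that fixes every point of $M_{x'}$. By (F2) and (F3),
$\hat R$ is a projection of norm at most $1$ of $\mathcal{F}(M_y)$ onto
$\mathcal{F}(M_{x'})$. This proves (1)$\Rightarrow$(2), and
(2)$\Rightarrow$(3) is immediate.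

\subsection{A linear copy of $N$ in $\mathcal{F}(B_N)$}

For the converse we need weakly null sequences in $\mathcal{F}(M_x)$ whose
signed sums are as small as those in $N_x$. The map $\delta$ does not provide
them. For the unit vectors $e_i$ of $\ell_2$, testing with the $1$-Lipschitz
function $\|\cdot\|$ shows that $\delta(e_i)$ is not weakly null and that
$\|\sum_{i\le m}\delta(e_i)\|=m$, while $\|\sum_{i\le m}e_i\|=\sqrt m$. What is
needed is a \emph{linear} embedding $J$, and we obtain it by the argument of
Godefroy and Kalton: the pairing of $Jz$ with $f$ is the derivative of $f$ in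
the direction $z$, averaged over a compact cube. This expression is linear in
$z$ and bounded by $\mathrm{Lip}(f)\|z\|$.

\begin{lemma}\label{lem:GK}
For $N=N_x$ there is a linear isometric embedding
$J\colon N\to\mathcal{F}(B_N)$.
\end{lemma}

\begin{proof}
Scaling the coordinate vectors, we get linearly independent $b_1,b_2,\dots$
with dense span and $\sum\|b_r\|\le1$. Let $Q=[0,1]^{\mathbb{N}}$ with the
product topology and the product Lebesgue measure. The series
$\sum_mt_mb_m$ converges uniformly in $t\in Q$, so its sum is a continuous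
map $Q\to B_N$. Put
\[
Jb_r=\int_Q\Big[\delta\Big(b_r+\sum_{m\ne r}t_mb_m\Big)
-\delta\Big(\sum_{m\ne r}t_mb_m\Big)\Big]\,dt\ \in\mathcal{F}(B_N)
\]
and extend $J$ linearly to the span of the $b_r$. The integrand is a
continuous function on the compact metrizable space $Q$, because $\delta$ is
isometric. So the Bochner integral exists, and it commutes with bounded
linear maps.

Let $z=\sum_{r\le R}a_rb_r$ and $f\in\mathrm{Lip}_0(B_N)$ with
$\mathrm{Lip}(f)\le1$. Fix $(t_m)_{m>R}$ and consider
$F(t_1,\dots,t_R)=f(\sum_mt_mb_m)$ on $[0,1]^R$. This function is Lipschitz,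
so it is differentiable almost everywhere by Rademacher's theorem. With
$a=(a_1,\dots,a_R)$ we have $|F(t+ha)-F(t)|\le|h|\,\|z\|$, hence
$|\sum_ra_r\partial_rF|\le\|z\|$ at interior points of differentiability. A
Lipschitz function of one variable is the integral of its derivative, so
Fubini's theorem gives
\[
\sum_{r\le R}a_r\int_{[0,1]^R}\big(F|_{t_r=1}-F|_{t_r=0}\big)\,dt
=\int_{[0,1]^R}\sum_{r\le R}a_r\partial_rF\,dt\le\|z\| .
\]
The integral of the left side over $(t_m)_{m>R}$ is $\langle Jz,f\rangle$.
Thus $\|Jz\|\le\|z\|$, and $J$ extends to $N$ with $\|J\|\le1$. Let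
$\beta\colon\mathcal{F}(B_N)\to N$ be the linearization (F2) of the inclusion
$B_N\to N$, so $\|\beta\|\le1$. It maps the integrand defining $Jb_r$ to the
constant $b_r$. Hence $\beta J$ is the identity and $\|Jz\|\ge\|z\|$.
\end{proof}

\subsection{Embeddings force bounded differences}

\begin{proof}[Proof of Theorem~\ref{thm:main}(c)]
Note that $D\ge1$. Fix $n$ and put $k=k_{n,x(n)}$. For $j\le k$ let
$(e_i^{(j)})_{i\ge1}$ be the unit vector basis of the $j$-th copy of $H$ in
$E_{n,x(n)}\subset N_x$. It is normalized and weakly null in $H$, hence in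
$N_x$. With $J$ from Lemma~\ref{lem:GK}, the sequences
$u_i^{(j)}=\|T^{-1}\|\,TJe_i^{(j)}$ are weakly null in $\mathcal{F}(M_y)$ and
$1\le\|u_i^{(j)}\|\le D$. For all indices $i_1,\dots,i_k$ and all signs,
\eqref{eq:param} gives
\[
\Big\|\sum_{j\le k}\varepsilon_ju_{i_j}^{(j)}\Big\|\le D\Big\|\sum_{j\le k}
\varepsilon_je_{i_j}^{(j)}\Big\|=Dk^{1/p_n}=D\sqrt k\,k^{-1/s_n}
=D\sqrt k\;2^{-n^2-x(n)} .
\]
Since $k\le2^{s_{n+1}}$, Lemma~\ref{lem:Lambda} gives
$\Lambda_k(N_y)\le2^{n^2+y(n)}\sqrt k$. Proposition~\ref{prop:key} for $N=N_y$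
now yields
\[
\frac{k}{144\sqrt D\;2^{n^2+y(n)}\sqrt k}\le D\sqrt k\;2^{-n^2-x(n)},
\]
which is $2^{x(n)-y(n)}\le144\,D^{3/2}$.
\end{proof}

Part (c) gives (3)$\Rightarrow$(1). An isomorphism and its inverse are both
embeddings, so (c) also gives the ``only if'' part of (b). This proves
Theorem~\ref{thm:main}, given Proposition~\ref{prop:key}.

\begin{remark}
For a linear embedding $T\colon N_x\to N_y$, the same computation with the
vectors $\|T^{-1}\|\,Te_1^{(j)}$ and \eqref{eq:linear} in place of
Proposition~\ref{prop:key} gives $2^{x(n)-y(n)}\le\|T\|\,\|T^{-1}\|$.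
\end{remark}

\section{Weakly null sequences live near a compact set}\label{sec:tight}

The following is a case of the compact reduction principle of Aliaga, No\^us,
Petitjean and Proch\'azka; we include a full proof.

\begin{proposition}\label{prop:tight}
Let $M$ be a complete pointed metric space of diameter at most $2$, let
$(u_i)$ be a weakly null sequence in $\mathcal{F}(M)$, and let $\eta>0$. There
is a compact set $K\subset M$ with $0\in K$ and
$\operatorname{dist}(u_i,\mathcal{F}(K))\le\eta$ for all $i$.
\end{proposition}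

Boundedness of $(u_i)$ is not enough. In $M=B_{\ell_2}$, testing with
$d(\cdot,K)$ in \eqref{eq:dist} gives
$\operatorname{dist}(\delta(e_i),\mathcal{F}(K))\ge d(e_i,K)$, and since the
$e_i$ are $\sqrt2$-separated, a compact set cannot come within $\frac12$ of all
of them. In the proof, mass that keeps escaping from neighborhoods of finite
sets is detected by bumps with separated supports. These define an operator
into $\ell_1$, where weakly null sequences are norm null (the Schur property).

\begin{proof}
For $S\subset M$ and $\alpha>0$ let $[S]_\alpha=\{z\in M:d(z,S)\le\alpha\}$.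

\emph{Step 1: for $\alpha\in(0,1)$ and $\mu>0$ there is a finite $S\ni0$ with
$\operatorname{dist}(u_i,\mathcal{F}([S]_\alpha))\le\mu$ for all $i$.}
Suppose not. Then for every finite $S\ni0$ the inequality fails for infinitely
many $i$. Indeed, if it failed for only finitely many $i$, each of these $u_i$
would lie within $\mu$ of $\operatorname{span}\delta(V_i)$ for a finite set
$V_i$, and $S\cup\bigcup V_i$ would work for all $i$. Let $c=\alpha/8$ and
$S_0=\{0\}$. We choose inductively $i_1<i_2<\cdots$, functions $g_l$ and finite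
sets $S_0\subset S_1\subset\cdots$. Given $S_{l-1}$, pick $i_l>i_{l-1}$ with
$\operatorname{dist}(u_{i_l},\mathcal{F}([S_{l-1}]_\alpha))>\mu$ and, by
\eqref{eq:dist}, a $1$-Lipschitz $g$ vanishing on $[S_{l-1}]_\alpha$ with
$\langle u_{i_l},g\rangle>\mu$. As $g=g^+-g^-$, one of $g^+,g^-$, called
$g_l$, satisfies $|\langle u_{i_l},g_l\rangle|>\mu/2$. It is $1$-Lipschitz,
vanishes on $[S_{l-1}]_\alpha\ni0$, and $0\le g_l\le2$ by the bound on the
diameter. Finally pick a finite $S_l\supset S_{l-1}$ and
$v_l\in\operatorname{span}\delta(S_l)$ with $\|u_{i_l}-v_l\|<c\mu/8$.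

The supports of the $g_l$ may overlap, so we replace $cg_l$ by a function
concentrated near $S_l$:
\[
f_l(z)=\max_{w\in S_l}\big(c\,g_l(w)-d(w,z)\big)^+ .
\]
It is $1$-Lipschitz and $0\le f_l\le2c=\alpha/4$. For $z\in S_l$ the term $w=z$
equals $cg_l(z)$, and the other terms are no larger because $cg_l$ is
$1$-Lipschitz; so $f_l=cg_l$ on $S_l$, and $f_l(0)=0$. If $f_l(z)>0$, then
$d(z,w)<\alpha/4$ for some $w$ in $P_l=\{w\in S_l:g_l(w)>0\}$. For $l'<l$, the
points of $P_l$ lie outside $[S_{l-1}]_\alpha$ and $P_{l'}\subset S_{l-1}$, so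
$d(P_l,P_{l'})>\alpha$. Hence the sets $\{f_l>0\}$ are at mutual distance at
least $\alpha/2$.

Every finite sum $f=\sum_{l\le L}\sigma_lf_l$ with $\sigma_l=\pm1$ is
$1$-Lipschitz. For two points in different sets $\{f_l>0\}$, $l\le L$, the
values differ by at most $\frac\alpha4+\frac\alpha4$, which is at most their
distance; otherwise $f$ agrees at both points with a single $\sigma_lf_l$.
Choosing the signs suitably, we get
$\sum_{l\le L}|\langle u,f_l\rangle|\le\|u\|$, so
$u\mapsto(\langle u,f_l\rangle)_l$ is a bounded operator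
$\mathcal{F}(M)\to\ell_1$. By the Schur property,
$\sum_l|\langle u_i,f_l\rangle|\to0$ as $i\to\infty$. But
$\langle v_l,f_l\rangle=c\langle v_l,g_l\rangle$ and $c\le1$, so
\[
|\langle u_{i_l},f_l\rangle|\ge c\,|\langle u_{i_l},g_l\rangle|
-2\|u_{i_l}-v_l\|>\frac{c\mu}2-\frac{c\mu}4=\frac{c\mu}4
\]
for all $l$, a contradiction.

\emph{Step 2: iteration.} To repeat Step 1 at smaller scales inside
$[S]_\alpha$, we need approximants that are again weakly null, so we produce
them with a bounded operator. Let $S$ be as in Step 1, $A=[S]_\alpha$ and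
$\psi(z)=(1-d(z,A)/\alpha)^+$. Then $\psi$ is $\frac1\alpha$-Lipschitz,
$0\le\psi\le1$, $\psi=1$ on $A$, and $\psi=0$ off $[S]_{2\alpha}$, since
$d(z,A)\ge d(z,S)-\alpha$. The map $z\mapsto\psi(z)\delta(z)$ takes values in
$\mathcal{F}([S]_{2\alpha})$, sends $0$ to $0$, and, as $\|\delta(w)\|\le2$,
\[
\|\psi(z)\delta(z)-\psi(w)\delta(w)\|\le\psi(z)\,d(z,w)
+|\psi(z)-\psi(w)|\,\|\delta(w)\|\le\big(1+\tfrac2\alpha\big)d(z,w).
\]
Its linearization $W\colon\mathcal{F}(M)\to\mathcal{F}([S]_{2\alpha})$ has norm
at most $1+\frac2\alpha$ and is the identity on $\mathcal{F}(A)$. For each $i$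
choose $v\in\mathcal{F}(A)$ with $\|u_i-v\|\le2\mu$. Since $Wv=v$, we get
$\|Wu_i-u_i\|\le(\|W\|+1)\|u_i-v\|\le(2+\frac2\alpha)\,2\mu$.

Put $M_0=M$ and $u_i^0=u_i$. For $r=1,2,\dots$ apply the above in the complete
space $M_{r-1}$ to the weakly null sequence $(u_i^{r-1})_i$ of
$\mathcal{F}(M_{r-1})$, with $\alpha=2^{-r}$ and with $\mu$ such that
$(2+\frac2\alpha)\,2\mu\le2^{-r}\eta$. This gives a finite set
$S_r\subset M_{r-1}$ containing $0$, the closed set
$M_r=\{z\in M_{r-1}:d(z,S_r)\le2^{1-r}\}$, and a weakly null sequence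
$(u_i^r)_i$ in $\mathcal{F}(M_r)$ with $\|u_i^r-u_i^{r-1}\|\le2^{-r}\eta$. The
limit $u_i^\infty=\lim_ru_i^r$ exists, satisfies $\|u_i^\infty-u_i\|\le\eta$,
and lies in $\bigcap_r\mathcal{F}(M_r)$, because these closed subspaces
decrease. The set $K=\bigcap_rM_r\ni0$ is closed in the complete space $M$ and
is covered by finitely many balls of radius $2^{1-r}$ for every $r$, so it is
compact.

\emph{Step 3: $\bigcap_r\mathcal{F}(M_r)\subset\mathcal{F}(K)$.} First,
$\eta_r=\sup_{z\in M_r}d(z,K)$ decreases to $0$. Otherwise there are $\rho>0$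
and $z_r\in M_r$ with $d(z_r,K)\ge\rho$ for all $r$. For each $r_0$, the points
$z_r$ with $r\ge r_0$ lie in $M_{r_0}$, which is covered by finitely many balls
of radius $2^{1-r_0}$. A diagonal argument gives a Cauchy subsequence, whose
limit lies in every $M_{r_0}$, hence in $K$; this contradicts
$d(z_r,K)\ge\rho$.

Let $u\in\bigcap_r\mathcal{F}(M_r)$, let $f$ be $1$-Lipschitz with $f|_K=0$,
and let $\mu>0$. Choose a finite $V$ and $v\in\operatorname{span}\delta(V)$
with $\|u-v\|<\mu$. We modify $f$ off some $M_r$ so that it vanishes on $V$.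
Let $\rho=d(V\setminus K,K)>0$, or $\rho=1$ if $V\subset K$, and choose $r$
with $\eta_r<\rho/2$. Then $M_r$ is disjoint from $V\setminus K$. Put
$\tilde f=f$ on $M_r$ and $\tilde f=0$ on $V\setminus K$. For $z\in M_r$ and
$w\in V\setminus K$,
\[
|\tilde f(z)-\tilde f(w)|=|f(z)|\le d(z,K)\le\eta_r<\rho-\eta_r
\le d(w,K)-d(z,K)\le d(z,w),
\]
so $\tilde f$ is $1$-Lipschitz; extend it to a $1$-Lipschitz function on $M$.
It agrees with $f$ on $M_r\supset K$ and vanishes on $V\cup\{0\}$. Since
$u\in\mathcal{F}(M_r)$, we get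
$|\langle u,f\rangle|=|\langle u,\tilde f\rangle|
=|\langle u-v,\tilde f\rangle|\le\mu$. Hence $\langle u,f\rangle=0$ for all
such $f$, and $u\in\mathcal{F}(K)$ by \eqref{eq:dist}. In particular
$u_i^\infty\in\mathcal{F}(K)$ for all $i$.
\end{proof}

\section{Proof of the key estimate}\label{sec:key}

Let $N$ and $\pi_r$ be as in Proposition~\ref{prop:key}. The projections are
used only in the following lemma, which makes the derivatives, and with them
the cutoffs, Lipschitz.

\begin{lemma}[smoothing]\label{lem:smooth}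
Let $K\subset B_N$ be compact and convex with $0\in K$, let $g$ be
$1$-Lipschitz on $K$, $v\in\mathcal{F}(K)$ and $\mu>0$. There is a
$1$-Lipschitz $C^1$ function $G\colon N\to\mathbb{R}$ such that
$G'\colon K\to B_{N^*}$ is Lipschitz, $\sup_K|G-g|\le\mu$ and
$|\langle v,G\rangle-\langle v,g\rangle|\le\mu$.
\end{lemma}

\begin{proof}
Extend $g$ to a $1$-Lipschitz function $\hat g$ on $N$. On the
finite-dimensional space $F_r=\pi_rN$ fix a Lebesgue measure and a $C^\infty$
function $\rho_r\ge0$ of integral $1$ supported in $\{\|w\|\le1/r\}$. Put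
$g_r(z)=\int_{F_r}\hat g(z-w)\rho_r(w)\,dw$ for $z\in F_r$. Then $g_r$ is
$C^\infty$ and $1$-Lipschitz on $F_r$, and $|g_r-\hat g|\le1/r$ there. The
function $G_r=g_r\circ\pi_r$ is $1$-Lipschitz and $C^1$ on $N$, with
$G_r'(z)=g_r'(\pi_rz)\circ\pi_r$ of norm at most $1$. The second derivative of
$g_r$ is bounded on the compact convex set $\pi_rK$, so $g_r'$ is Lipschitz on
$\pi_rK$ by the mean value inequality, and $G_r'$ is Lipschitz on $K$. For
$z\in K$ we have $|G_r(z)-g(z)|\le\frac1r+\|\pi_rz-z\|$. This tends to $0$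
uniformly on $K$, because the $\pi_r$ are equicontinuous and converge
pointwise. By (F1) in $\mathrm{Lip}_0(K)$,
$\langle v,G_r\rangle\to\langle v,g\rangle$. Take $G=G_r$ with $r$ large.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Write $\Lambda=\Lambda_k(N)\ge1$ and put
\[
\lambda=8\sqrt D\,\Lambda,\qquad\kappa=\frac{\Lambda^2}{\lambda^2}
=\frac1{64D},\qquad\gamma=\frac1{64Dk},\qquad\eta=\frac1{16(\lambda+1)}
\le\frac1{16}.
\]
Here $\lambda$ is the stopping level and $\kappa$ bounds the probability of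
stopping. The loss caused by stopping will be of order $\kappa D$, which
dictates $\lambda\sim\sqrt D\,\Lambda$.

\emph{Step 1: reduction to a compact convex set.} Interleave the $k$ sequences
into one weakly null sequence and apply Proposition~\ref{prop:tight} in
$M=B_N$ with $\eta/2$. The closed convex hull $K$ of the resulting compact set
is compact by Mazur's theorem, lies in $B_N$ and contains $0$. There are
$v_i^{(j)}\in\mathcal{F}(K)$ with $\|u_i^{(j)}-v_i^{(j)}\|\le\eta$, and
$\|v_i^{(j)}\|\le D+\eta\le2D$.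

\emph{Step 2: almost norming functions of small amplitude.} Fix $j$. By the
Hahn--Banach theorem there are $h_i\in\mathrm{Lip}_0(B_N)$ with
$\mathrm{Lip}(h_i)\le1$ and $\langle u_i^{(j)},h_i\rangle=\|u_i^{(j)}\|\ge1$.
Since $B_N$ is separable and the $h_i$ are equicontinuous and bounded by $1$,
a diagonal argument gives a subsequence along which $h_i$ converges pointwise
to some $h\in\mathrm{Lip}_0(B_N)$ with $\mathrm{Lip}(h)\le1$, uniformly on the
compact set $K$. The limit $h$ is a fixed functional and $(u_i^{(j)})_i$ is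
weakly null, so after discarding finitely many terms
$|\langle u_i^{(j)},h\rangle|\le\eta$. From now on $i$ runs through this
subsequence. The functions $g_i^{(j)}=\frac12(h_i-h)$ are $1$-Lipschitz and
satisfy
\[
\sup_K|g_i^{(j)}|\to0\ \ (i\to\infty),\qquad
\langle v_i^{(j)},g_i^{(j)}\rangle\ge\tfrac12(1-\eta)-\eta\ge\tfrac{13}{32}.
\]

\emph{Step 3: inductive choice.} Let $\theta\colon[0,\infty)\to[0,1]$ equal $1$
on $[0,\lambda]$ and $0$ on $[2\lambda,\infty)$, and be affine in between; it
is nonincreasing and $\frac1\lambda$-Lipschitz, and replaces the sharp cutoff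
of the model case. For $j=1,\dots,k$ we choose an index $i_j$ and a function
$G_j$ as in Lemma~\ref{lem:smooth}. Suppose that $G_1,\dots,G_{j-1}$ are
chosen. For $\varepsilon\in\{\pm1\}^k$ and $z\in K$ put
\[
A_l^\varepsilon(z)=\sum_{i\le l}\varepsilon_iG_i'(z)\in N^*,\qquad
\chi_j^\varepsilon(z)=\theta\Big(\max_{l<j}\|A_l^\varepsilon(z)\|\Big)
\quad(j\ge2),\qquad\chi_1^\varepsilon=1 .
\]
Then $\chi_j^\varepsilon(z)$ depends only on $z$ and
$\varepsilon_1,\dots,\varepsilon_{j-1}$, and $\chi_j^\varepsilon$ is Lipschitz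
on $K$ with the constant
$L_j=\frac1\lambda\sum_{i<j}\mathrm{Lip}(G_i'|_K)$, which does not depend on
$\varepsilon$. Pick $\alpha_j>0$ with $L_j\alpha_j\le\gamma$, then $i_j$ with
$\sup_K|g_{i_j}^{(j)}|\le\alpha_j/2$, and put $v_j=v_{i_j}^{(j)}$.
Lemma~\ref{lem:smooth}, applied to $g_{i_j}^{(j)}$ and $v_j$ with
$\mu=\min(\alpha_j/2,1/16)$, gives $G_j$ with
\[
\sup_K|G_j|\le\alpha_j,\qquad\langle v_j,G_j\rangle\ge\tfrac{11}{32}.
\]
The test functions are
$\varphi^\varepsilon=\sum_{j\le k}\varepsilon_j\chi_j^\varepsilon G_j$ on $K$.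

\emph{Step 4: $\mathrm{Lip}(\varphi^\varepsilon)\le2\lambda+2$ for every
$\varepsilon$.} Let $z,z'\in K$ and $w(t)=z+t(z'-z)$ for $t\in[0,1]$; by
convexity $w(t)\in K$. The functions $\chi_j^\varepsilon\circ w$ are Lipschitz
with constant $L_j\|z'-z\|$, hence differentiable almost everywhere, and
$G_j\circ w$ is $C^1$ with derivative $G_j'(w(t))(z'-z)$. So for almost every
$t$,
\[
(\varphi^\varepsilon\circ w)'(t)=\sum_j\varepsilon_j\,
(\chi_j^\varepsilon\circ w)'(t)\,G_j(w(t))+\Big(\sum_j\varepsilon_j
\chi_j^\varepsilon(w(t))\,G_j'(w(t))\Big)(z'-z).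
\]
The first sum is at most
$\sum_jL_j\alpha_j\|z'-z\|\le k\gamma\|z'-z\|\le\|z'-z\|$ in absolute value.
For the second, fix the point $w(t)$ and drop it and $\varepsilon$ from the
notation. We have $1=\chi_1\ge\chi_2\ge\dots\ge\chi_k\ge\chi_{k+1}:=0$, since
$\theta$ is nonincreasing, and summation by parts gives
\[
\sum_{j\le k}\varepsilon_j\chi_jG_j'=\sum_{J\le k}(\chi_J-\chi_{J+1})A_J .
\]
The coefficients are nonnegative with sum $1$, and a nonzero coefficient
forces $\chi_J>0$. For such $J\ge2$ we have $\|A_{J-1}\|<2\lambda$, hence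
$\|A_J\|\le2\lambda+1$; and $\|A_1\|\le1$. So the functional has norm at most
$2\lambda+1$, and $|(\varphi^\varepsilon\circ w)'|\le(2\lambda+2)\|z'-z\|$
almost everywhere. As $\varphi^\varepsilon\circ w$ is Lipschitz, it is the
integral of its derivative, and the claim follows.

\emph{Step 5: $\mathbb{E}\langle\sum_j\varepsilon_jv_j,\varphi^\varepsilon
\rangle\ge k/4$.} The pairing (F4) is linear and the expectation is a finite
average, so
\[
\mathbb{E}\Big\langle\sum_j\varepsilon_jv_j,\varphi^\varepsilon\Big\rangle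
=\sum_{j,l}\big\langle v_j,\ \mathbb{E}[\varepsilon_j\varepsilon_l
\chi_l^\varepsilon]\,G_l\big\rangle
=\sum_j\big\langle v_j,(1-\xi_j)G_j\big\rangle,\qquad
\xi_j=1-\mathbb{E}\chi_j^\varepsilon ,
\]
where the terms with $j\ne l$ vanish by \eqref{eq:orth}, applied at each point
of $K$. We have $\xi_1=0$. For $j\ge2$ and $z\in K$, the number
$1-\chi_j^\varepsilon(z)\in[0,1]$ vanishes unless
$\max_{l<j}\|A_l^\varepsilon(z)\|>\lambda$. Since $G_i'(z)\in B_{N^*}$,
Lemma~\ref{lem:doob} gives $0\le\xi_j(z)\le\kappa$; this is the only place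
where $\Lambda_k(N)$ enters. As an average of $L_j$-Lipschitz functions,
$\xi_j$ is $L_j$-Lipschitz. By the product rule,
$\mathrm{Lip}(\xi_jG_j|_K)\le\kappa+L_j\alpha_j\le\kappa+\gamma$. In the model
case the loss was controlled by the positivity of $u_jh_j$; here we bound it
by $\|v_j\|\le2D$, and this is where the upper bound $D$ is used:
\[
\langle v_j,(1-\xi_j)G_j\rangle\ge\tfrac{11}{32}-2D(\kappa+\gamma)
\ge\tfrac{11}{32}-\tfrac1{32}-\tfrac1{32}\ge\tfrac14 .
\]

\emph{Conclusion.} Since $v_j\in\mathcal{F}(K)$, Steps 4 and 5 and (F4) give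
$(2\lambda+2)\,\mathbb{E}\|\sum_j\varepsilon_jv_j\|\ge k/4$. Also
$\|\sum_j\varepsilon_j(u_{i_j}^{(j)}-v_j)\|\le k\eta$. Therefore
\[
\mathbb{E}\Big\|\sum_j\varepsilon_ju_{i_j}^{(j)}\Big\|\ge
\frac{k}{8(\lambda+1)}-\frac{k}{16(\lambda+1)}=\frac{k}{16(\lambda+1)}
\ge\frac{k}{144\sqrt D\,\Lambda},
\]
because $\sqrt D\,\Lambda\ge1$ implies $\lambda+1\le9\sqrt D\,\Lambda$.
\end{proof}

\section{Further consequences}\label{sec:more}

Let $E_{K_\sigma}$ be the relation on $X$ given by
$\sup_n|x(n)-y(n)|<\infty$. By parts (b) and (d) of Theorem~\ref{thm:main},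
the map $x\mapsto d_x$ is a continuous reduction of $E_{K_\sigma}$ to
$\approx$.

\begin{remark}[incomparable free spaces]
Let $\iota$ be as in the proof of Corollary~\ref{cor:E0} and let
$A,B\subset\omega$. The difference $\iota(1_A)(n)-\iota(1_B)(n)$ equals $n$ if
$n-1\in A\setminus B$ and is at most $0$ otherwise. By
Theorem~\ref{thm:main}(a), $\mathcal{F}(M_{\iota(1_A)})$ embeds isomorphically,
equivalently as a complemented subspace, into $\mathcal{F}(M_{\iota(1_B)})$ if
and only if $A\setminus B$ is finite. Identify $\omega$ with the nodes of the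
binary tree. Its branches form a family of continuum many infinite sets with
pairwise finite intersections, and they give continuum many free spaces none
of which embeds into another.
\end{remark}

\begin{remark}[the relation $E_1$]
For $\alpha,\beta\in(2^\omega)^\omega$ let $\alpha\,E_1\,\beta$ mean that
$\alpha_i=\beta_i$ for all large $i$. Every $n\ge1$ is uniquely of the form
$2^i(2l+1)$ with $i,l\in\omega$. Define
$x_\alpha(2^i(2l+1))=i\,\alpha_i(l)$. Since $i\le2^i\le n$, we have
$x_\alpha\in X$, and $\alpha\mapsto x_\alpha$ is continuous. If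
$\alpha_i=\beta_i$ for $i\ge m$, then $|x_\alpha-x_\beta|\le m$. If
$\alpha_i\ne\beta_i$ for infinitely many $i$, then $|x_\alpha-x_\beta|$ takes
the value $i$ for infinitely many $i$. So $\alpha\mapsto d_{x_\alpha}$ is a
continuous reduction of $E_1$ to $\approx$. By a theorem of Kechris and
Louveau, $E_1$ is not Borel reducible to the orbit equivalence relation of any
Borel action of a Polish group. Since Borel reductions compose, neither is
$\approx$.
\end{remark}

\begin{remark}[$K_\sigma$ relations]
By a theorem of Rosendal, every $K_\sigma$ equivalence relation on a Polish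
space $Y$, that is, one that is a countable union of compact subsets of
$Y\times Y$, is Borel reducible to $E_{K_\sigma}$. Hence every such relation is
Borel reducible to $\approx$.
\end{remark}

\begin{thebibliography}{1}

\bibitem{Smith}
Richard J. Smith,
\emph{Lipschitz-free spaces and the isomorphism class of Pe{\l}czy\'nski's
universal basis space},
arXiv:2606.10987 (2026).

\end{thebibliography}
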